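# A local systolic–diastolic inequality for odd-symplectic forms

## 1. The mean of a small Hamiltonian and the actions of its periodic orbits

Let $(M,\omega)$ be a closed connected symplectic manifold of dimension $2n\ge 2$, and let $H_t$, $t\in S^1=\mathbb R/\mathbb Z$, be a small time-periodic Hamiltonian on $M$. Let $X_t$ be given by $\iota_{X_t}\omega=dH_t$. Suppose that $x:S^1\to M$ is a $1$-periodic solution of $\dot x=X_t(x)$ contained in a small ball. Contract $x$ to a point inside the ball by loops $x_r$, with $x_0$ constant and $x_1=x$, and set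
$$\mathcal A(x)=\int_0^1H_t(x(t))\,dt+\int_{[0,1]\times S^1}x^*\omega ,\qquad \langle H\rangle=\frac{\int_0^1\int_M H_t\,\omega^n\,dt}{\int_M\omega^n}.$$

How do the numbers $\mathcal A(x)$ sit relative to the mean $\langle H\rangle$? The first guess is that a mean lies between the extremes, so there should be orbits with $\mathcal A\le\langle H\rangle$ and orbits with $\mathcal A\ge\langle H\rangle$. One also guesses that the smallest action equals the mean only in the degenerate case where all orbits close up after time $1$, and likewise for the largest. Let us test this.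

*Constant $H=c$.* Every point is a $1$-periodic orbit, with action $c=\langle H\rangle$. Equality holds on both sides.

*Autonomous $H$.* Every critical point $m$ is a constant orbit with action $H(m)$. So the smallest action is at most $\min H\le\langle H\rangle$, the largest is at least $\max H\ge\langle H\rangle$, and if one of these is an equality then $H$ is constant.

*$H_t=\sin(2\pi t)\,g$ with $g$ a small function on $M$.* The orbit through $m$ at time $t$ is the $g$-flow of $m$ for time $\int_0^t\sin(2\pi s)\,ds$, which vanishes at $t=1$. So all orbits are $1$-periodic, and $\langle H\rangle=0$. For a smooth family $x_r$ of $1$-periodic orbits,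
$$\tfrac{d}{dr}\mathcal A(x_r)=\int_0^1\big(dH_t(\partial_rx)+\omega(\partial_rx,\partial_tx)\big)dt=\int_0^1\big(dH_t(\partial_rx)-\omega(X_t,\partial_rx)\big)dt=0 .$$
Hence all actions agree with that of the constant orbit at a critical point of $g$, which is $0$. Equality holds on both sides, as guessed, although $H$ is not constant.

The result of this talk is that the guess is right, in a setting where $M\times S^1$ is replaced by a circle bundle. The statement was formulated as a conjecture in Gabriele Benedetti and Jungsoo Kang, "On a local systolic inequality for odd-symplectic forms", arXiv:1902.01261 (2019).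

## 2. Odd-symplectic forms, Zoll forms, volume and action

Throughout, $\Sigma$ is a connected, oriented, closed manifold of dimension $2n+1$.

**Definition (odd-symplectic form).** A closed $2$-form $\Omega$ on $\Sigma$ is odd-symplectic if $\Omega^n$ vanishes nowhere. Then $\ker\Omega$ is a line field. A vector $R\in\ker\Omega$ is positive iff $\tau\wedge\Omega^n>0$ for some (equivalently, every) $1$-form $\tau$ with $\tau(R)>0$. For $C\in H^2_{\mathrm{dR}}(\Sigma)$, $\Xi^2_C(\Sigma)$ is the set of closed $2$-forms in $C$, and $\mathcal S_C(\Sigma)\subset\Xi_C^2(\Sigma)$ is the set of odd-symplectic ones. A closed characteristic is a periodic curve $\gamma:S^1\to\Sigma$ such that $\dot\gamma(t)$ is a non-zero positive vector of $\ker\Omega$ for all $t$, up to orientation-preserving reparametrization. The set of these is $\mathcal X(\Omega)$.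

*Example (product).* On $\Sigma=M\times S^1$ with coordinate $\theta$ on $S^1$, oriented by $d\theta\wedge\omega^n>0$, let $\Omega=\omega+d(H\,d\theta)$. Then $d\theta\wedge\Omega^n=d\theta\wedge\omega^n\ne0$, so $\Omega$ is odd-symplectic for every $H$. One checks $\iota_{\partial_\theta+X}\Omega=0$ for $\iota_X\omega=d_MH$. The closed characteristics which wind once around $S^1$ are the graphs of the $1$-periodic orbits of §1.

**Definition (oriented $S^1$-bundle).** An oriented $S^1$-bundle is the quotient map $\mathfrak p:\Sigma\to M$ of a free $S^1$-action, with fibers oriented by the action. A connection form is an invariant $1$-form $\eta$ with $\eta(V)=1$ on the generator $V$. So $\int\eta=1$ over every oriented fiber. The base is oriented so that $\int_\Sigma\eta\wedge\mathfrak p^*\beta=\int_M\beta$ for top-degree $\beta$. An oriented $\mathfrak p$-fiber is a curve $t\mapsto t\cdot x$ traversing a fiber once. The space of oriented $S^1$-bundles on $\Sigma$ is $\mathfrak P(\Sigma)$. Along a path in $\mathfrak P(\Sigma)$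 the de Rham cohomologies of the bases are canonically identified.

**Definition (Zoll form).** $\Omega\in\mathcal S_C(\Sigma)$ is Zoll if the trajectories of its characteristic flow are the orbits of a free $S^1$-action whose generator is a positive section of $\ker\Omega$. Its bundle is $\mathfrak p_\Omega:\Sigma\to M_\Omega$, and $\Omega=\mathfrak p_\Omega^*\omega_\Omega$ for a unique symplectic form $\omega_\Omega$. $\mathcal Z_C(\Sigma)$ is the set of Zoll forms in $\mathcal S_C(\Sigma)$.

*Example.* In the product, $\Omega=\omega$ is Zoll, with $V=\partial_\theta$. On $S^3=\{|z_1|^2+|z_2|^2=1\}$ write $z_j=\sqrt{x_j}\,e^{2\pi i\theta_j}$, so $x_1+x_2=1$, and let $\eta=x_1d\theta_1+x_2d\theta_2$. The Hopf action has generator $V=\partial_{\theta_1}+\partial_{\theta_2}$, and $\eta(V)=1$, $\iota_Vd\eta=-d(x_1+x_2)=0$. So $\eta$ is a connection form and, with $S^3$ oriented by $\eta\wedge d\eta>0$, $\Omega=d\eta$ is Zoll.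

**Fixed Zoll form and reference data.** Fix $\Omega_*\in\mathcal Z_C(\Sigma)$, with bundle $\mathfrak p_{\Omega_*}:\Sigma\to M_*$, and put $c_*=[\omega_{\Omega_*}]$. Let $\mathfrak P^0(\Sigma)$ be the path component of $\mathfrak p_{\Omega_*}$ in $\mathfrak P(\Sigma)$. Let $\mathfrak Z^0_C(\Sigma)$ be the set of pairs $(\mathfrak p,c)$, with $\mathfrak p$ an oriented $S^1$-bundle and $c$ a class on its base with $\mathfrak p^*c=C$, which can be joined to $(\mathfrak p_{\Omega_*},c_*)$ by a continuous path of such pairs. Let $\mathfrak h$ be the free homotopy class of the oriented $\mathfrak p_{\Omega_*}$-fibers and $\Lambda_{\mathfrak h}(\Sigma)$ the set of periodic curves in it. Fix a reference pair $(\mathfrak p_0,c_0)\in\mathfrak Z^0_C(\Sigma)$, $\mathfrak p_0:\Sigma\to M_0$, a closed $2$-form $\omega_0$ with $[\omega_0]=c_0$, and a connection form $\eta_0$ for $\mathfrak p_0$ with $d\eta_0=\mathfrak p_0^*\kappa_0$. Put $e_0=[\kappa_0]$.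

**Definition (volume, action, Zoll polynomial).** For $\Omega\in\Xi^2_C(\Sigma)$ choose a primitive $\alpha_\Omega$ of $\Omega-\mathfrak p_0^*\omega_0$ and use the same one for volume and action:
$$\mathfrak{Vol}(\Omega)=\frac1{n+1}\int_\Sigma\alpha_\Omega\wedge\sum_{j=0}^n\Omega^j\wedge(\mathfrak p_0^*\omega_0)^{n-j}.$$
For a path $\Gamma=\{\Gamma_r\}_{r\in[0,1]}$ of periodic curves starting at an oriented $\mathfrak p_0$-fiber $\Gamma_0$, set
$$\widetilde{\mathcal A}_\Omega([\Gamma])=\int_{S^1}\Gamma_0^*\alpha_\Omega+\int_{[0,1]\times S^1}\Gamma^*\Omega ,$$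
with $[0,1]\times S^1$ oriented by $dr\wedge dt$. It depends only on the homotopy class of $\Gamma$ with fixed endpoints. For $(\mathfrak p,c)\in\mathfrak Z_C^0(\Sigma)$ choose a closed $\omega$ on the base with $[\omega]=c$. Put $\mathfrak{Vol}(\mathfrak p,c)=\mathfrak{Vol}(\mathfrak p^*\omega)$ and $\mathcal A(\mathfrak p,c)=\widetilde{\mathcal A}_{\mathfrak p^*\omega}([\delta_r])$, where $\delta_r$ is an oriented $\mathfrak p_r$-fiber and $\{\mathfrak p_r\}$ is any path of oriented $S^1$-bundles from $\mathfrak p_0$ to $\mathfrak p_1=\mathfrak p$. Finally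
$$P(A)=\sum_{i=0}^n\frac1{i+1}\binom ni\langle e_0^i\cup c_0^{\,n-i},[M_0]\rangle A^{i+1}.$$

*Example (product).* Take $(\mathfrak p_0,c_0)=(\mathfrak p,[\omega])$, $\omega_0=\omega$, $\eta_0=d\theta$, $\alpha_\Omega=H\,d\theta$. Each $\Omega^j$ equals $\omega^j$ plus a multiple of $d\theta$, so $\mathfrak{Vol}(\Omega)=\int_0^1\int_MH_t\omega^n\,dt$. Since $e_0=0$, $P(A)=A\int_M\omega^n$. For a path $\Gamma_r(t)=(x_r(t),t)$ as in §1, Stokes' theorem gives $\widetilde{\mathcal A}_\Omega=\mathcal A(x)$. So "$P(\mathcal A)\le\mathfrak{Vol}$" says $\mathcal A(x)\le\langle H\rangle$.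

**Definition (local action).** Fix a finite open cover $\{B_i\}$ of $M_*$ by balls whose pairwise intersections are contractible. $\Lambda(\mathfrak p_{\Omega_*})$ is the set of $\gamma\in\Lambda_{\mathfrak h}(\Sigma)$ for which some index $i$ satisfies: $\mathfrak p_{\Omega_*}(\gamma)\subset B_i$, and there is a "short" path $\{\gamma^{\rm short}_r\}$ in $\Lambda_{\mathfrak h}(\Sigma)$ inside $\mathfrak p_{\Omega_*}^{-1}(B_i)$ from an oriented $\mathfrak p_{\Omega_*}$-fiber to $\gamma$. For such $\gamma$,
$$\mathcal A_\Omega(\gamma)=\widetilde{\mathcal A}_\Omega([\delta_r\#\gamma_r^{\rm short}]),$$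
where $\#$ is concatenation and $\{\delta_r\}$ is any path of oriented $\mathfrak p_r$-fibers with $\delta_1=\gamma_0^{\rm short}$, for a path $\{\mathfrak p_r\}$ of oriented $S^1$-bundles from $\mathfrak p_0$ to $\mathfrak p_{\Omega_*}$. Put
$$\mathcal A_{\min}(\Omega)=\inf_{\gamma\in\mathcal X(\Omega)\cap\Lambda(\mathfrak p_{\Omega_*})}\mathcal A_\Omega(\gamma),\qquad \mathcal A_{\max}(\Omega)=\sup_{\gamma\in\mathcal X(\Omega)\cap\Lambda(\mathfrak p_{\Omega_*})}\mathcal A_\Omega(\gamma).$$

The following facts belong to the setting and are quoted without proof. As part of the definitions, the numbers above do not depend on the auxiliary paths.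

1. $P(\mathcal A(\mathfrak p,c))=\mathfrak{Vol}(\mathfrak p,c)$ for all $(\mathfrak p,c)\in\mathfrak Z_C^0(\Sigma)$.
2. Consequently $P(\mathcal A(\mathfrak p_\Omega,[\omega_\Omega]))=\mathfrak{Vol}(\Omega)$ for every $\Omega\in\mathcal Z_C(\Sigma)$ with $\mathfrak p_\Omega\in\mathfrak P^0(\Sigma)$.
3. With $A_*=\mathcal A(\mathfrak p_{\Omega_*},c_*)$, one has $P'(A_*)>0$.
4. The functional $P\circ\mathcal A_\Omega-\mathfrak{Vol}(\Omega)$ on $\Lambda(\mathfrak p_{\Omega_*})$ does not depend on the choice of reference pair in $\mathfrak Z_C^0(\Sigma)$.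
5. For $\Omega\in\mathcal S_C(\Sigma)$ $C^1$-close to $\Omega_*$, the set $\mathcal X(\Omega)\cap\Lambda(\mathfrak p_{\Omega_*})$ is compact and non-empty, and $\mathcal A_{\min}(\Omega)$, $\mathcal A_{\max}(\Omega)$ are finite and vary $C^1$-continuously with $\Omega$.

**Conjecture.** There are an integer $k\ge2$ and a $C^{k-1}$-neighborhood $\mathcal U$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$ such that $P(\mathcal A_{\min}(\Omega))\le\mathfrak{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))$ for all $\Omega\in\mathcal U$, and equality holds in any of the two inequalities if and only if $\Omega$ is Zoll.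

The conjecture is true, already with $k=2$. Since a $C^1$-open set is $C^{k-1}$-open for all $k\ge2$, it then holds for every $k\ge2$.

**Theorem A.** There is a $C^1$-neighborhood $\mathcal U$ of $\Omega_*$ in $\mathcal S_C(\Sigma)$ such that $P(\mathcal A_{\min}(\Omega))\le\mathfrak{Vol}(\Omega)\le P(\mathcal A_{\max}(\Omega))$ for all $\Omega\in\mathcal U$. If $\Omega\in\mathcal U$ is Zoll, both inequalities are equalities. If one of them is an equality, $\Omega$ is Zoll.

From here on write $\mathfrak p=\mathfrak p_{\Omega_*}:\Sigma\to M=M_*$, $\omega=\omega_{\Omega_*}$, $\varphi_t(x)=t\cdot x$ for the action, $V$ for its generator, $\eta$ for a connection form of $\mathfrak p$, and $d\eta=\mathfrak p^*\kappa$. We often suppress $\mathfrak p^*$. Since $V$ is a positive section of $\ker\Omega_*$, $\eta\wedge\Omega_*^n>0$, and so $\omega^n>0$ on $M$.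

## 3. The circle, perturbations constant along fibers, and ellipsoids

**The case $n=0$ of Theorem A.** Here $\Sigma$ is a circle, $M$ is a point and $\mathcal S_C(\Sigma)=\{0\}=\{\Omega_*\}$, which is Zoll. Since $\Omega_*=0$, the action of any element of $\Lambda(\mathfrak p)$ is the integral of a closed $1$-form over an oriented $\mathfrak p_0$-fiber. All such integrals agree, so all actions equal $A_*$, and Fact 2 gives $P(A_*)=\mathfrak{Vol}(\Omega_*)$. *From now on $n\ge1$.*

**Perturbations constant along fibers.** Choose $s_0>0$ such that $(\omega+s\kappa)^n>0$ for $|s|<s_0$. Let $h\in C^\infty(M)$ with $|h|<s_0$, and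
$$\Omega=\Omega_*+d(h\eta)=\omega+h\kappa+dh\wedge\eta .$$
Then $\eta\wedge\Omega^n=\eta\wedge(\omega+h\kappa)^n>0$. Use the reference pair $(\mathfrak p,c_*)$, with $\omega_0=\omega$, $\eta_0=\eta$ and primitive $h\eta$. Since $\iota_V\Omega=-dh$, the fiber over a critical point $m$ of $h$ is a closed characteristic, with action $\int h\eta=h(m)$. The Zoll polynomial is
$$P^*(A)=\int_0^A\langle(c_*+s[\kappa])^n,[M]\rangle\,ds=\int_M\int_0^A(\omega+s\kappa)^n\,ds,$$
by expanding the $n$-th power. We will see in (5.1) that the volume is $\int_0^1\int_\Sigma h\eta\wedge(\omega+t\,d(h\eta))^n\,dt$. The factor $\eta$ kills the term $dh\wedge\eta$, and with $s=th$ we get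
$$\mathfrak{Vol}=\int_0^1\!\int_M h(\omega+th\kappa)^n\,dt=\int_M\int_0^{h(m)}(\omega+s\kappa)^n\,ds .$$
Therefore
$$\mathfrak{Vol}-P^*(\min h)=\int_M\int_{\min h}^{h(m)}(\omega+s\kappa)^n\,ds\ \ge0,\tag{3.1}$$
with equality iff $h$ is constant, and similarly $P^*(\max h)-\mathfrak{Vol}\ge0$. If $h\equiv s$ is constant, $\Omega=\mathfrak p^*(\omega+s\kappa)$ is Zoll and $\mathfrak{Vol}=P^*(s)$. The guess survives, and the proof in this case is "a mean lies between its extremes". Keep (3.1) in mind: the whole proof bends a general $\Omega$ into this form up to a harmless error.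

**Ellipsoids.** On $S^3$ with the Hopf data of §2, let $\Omega=d\alpha$ with $\alpha=X_1d\theta_1+X_2d\theta_2$, $X_j=fx_j$, $f=(x_1/a+x_2/b)^{-1}$, so that $X_1/a+X_2/b=1$. Here $a,b$ are close to $1$ and $a/b$ is irrational. The kernel of $\Omega$ is spanned by $\frac1a\partial_{\theta_1}+\frac1b\partial_{\theta_2}$. This is a linear flow with irrational slope on the tori $X_1,X_2>0$. So the closed characteristics are the iterates of the two Hopf fibers $\{X_2=0\}$ and $\{X_1=0\}$, and those in $\Lambda(\mathfrak p)$ are these two fibers themselves (iterates have the wrong degree, see Step 1 below). Since $(\mathfrak p,s[\kappa])$, $s\in[0,1]$, is a path in $\mathfrak Z^0_0(S^3)$, the pair $(\mathfrak p,0)$ is a legitimate reference. With $\omega_0=0$ and primitive $\alpha$, Stokes gives $\mathcal A_\Omega(\gamma)=\int_\gamma\alpha$, so the actions are $a$ and $b$. Writing $X_1=as$, $X_2=b(1-s)$ one finds $\alpha\wedge d\alpha=ab\,ds\wedge d\theta_1\wedge d\theta_2$, so $\mathfrak{Vol}(\Omega)=\frac12ab$. The same formula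 with $a=b=1$ gives $\langle e_0,[M]\rangle=1$, hence $P(A)=\frac12A^2$. The inequality reads
$$\tfrac12\min(a,b)^2\le\tfrac12ab\le\tfrac12\max(a,b)^2 ,$$
which is true and strict, because $a\ne b$.

## 4. Averaging along the fibers, and a commutator of shears

The model (3.1) suggests an approach. Given $\Omega=\Omega_*+d\alpha$, average: let $h_0(m)$ be the mean of $\alpha(V)$ over the fiber $\mathfrak p^{-1}(m)$. It plays the role of $h$. Split $\alpha=h_0\eta+(\text{rest})$, and hope that the rest is negligible.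

This fails, and here is an example. Let $M=\mathbb T^2$, $\omega=dx\wedge dy$, $\Sigma=M\times S^1$. Fix a smooth bump $\rho\ge0$ supported in $(0,\frac14)$ with integral $1$, extended $1$-periodically, and let
$$a(x)=-\tfrac{\varepsilon}{2\pi}\sin2\pi x,\qquad b(y)=\tfrac\varepsilon{2\pi}\sin 2\pi y,$$
$$H=\rho(\theta)a(x)+\rho(\theta-\tfrac14)b(y)-\rho(\theta-\tfrac12)a(x)-\rho(\theta-\tfrac34)b(y).$$
For each fixed $(x,y)$ the mean of $H$ over $\theta$ is $0$. So with $\alpha=H\,d\theta$ we get $h_0\equiv0$, and the model would predict that $\Omega=\omega+d(H\,d\theta)$ is Zoll. From $\iota_X\omega=d_MH$ we have $X=(H_y,-H_x)$. So in the first two quarters the flow performs the shears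
$$S_a(x,y)=(x,\,y+\varepsilon\cos2\pi x),\qquad S_b(x,y)=(x+\varepsilon\cos2\pi y,\,y),$$
and in the last two their inverses. The time-one map is $S_b^{-1}S_a^{-1}S_bS_a$. It is not the identity for small $\varepsilon>0$, because
$$S_bS_a(0,0)=(\varepsilon\cos2\pi\varepsilon,\ \varepsilon)\ \ne\ (\varepsilon,\ \varepsilon\cos 2\pi\varepsilon)=S_aS_b(0,0).$$
If $\Omega$ were Zoll, the minimal periods of the orbits of $\partial_\theta+X$ would be positive integers depending continuously on the orbit. Hence they would be constant. But $(\frac14,\frac14)$ is fixed by $S_a$ and $S_b$, so the constant would be $1$, and the time-one map would be the identity. So $\Omega$ is not Zoll, although $h_0\equiv0$.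

What went wrong can be located exactly. Write $\alpha=h_0\eta+\mathfrak p^*b+dF+\beta$ with $\beta(V)=0$ and $\beta$ of zero fiber average (Step 9 below shows how). Then $\iota_V\Omega=-dh_0+L_V\beta$. In the volume, $\beta$ produces an error bounded pointwise by $|\beta|\,(|dh_0|+|L_V\beta|)$. This must be beaten by the gain $\int(h_0-\min h_0)\omega^n$ from (3.1). In the example the gain is zero while $L_V\beta=-d_MH\ne0$: nothing controls $\beta$ by $dh_0$.

The remedy is to move $\Omega$ by a diffeomorphism $u$ before averaging, chosen so that $\iota_V(u^*\Omega)$ is governed, at each point of a fiber, by *one* covector $\lambda_m\in T_m^*M$ that is constant along the fiber. Then $dh=-\lambda$ up to a factor near the identity, and $|\beta|$, $|L_V\beta|$ are at most $o(1)|dh|$. The error becomes $o(1)|dh|^2$, and $|dh|^2$ is bounded by a constant times $h-\min h$. That is the plan.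

## 5. Degrees of loops, the transgression integral, and the choice of reference pair

**Step 1 (degrees).** *This step gives a test for membership in $\Lambda(\mathfrak p)$.* Since $B_i$ is contractible, $\mathfrak p^{-1}(B_i)\cong B_i\times S^1$. So a loop in it has a degree, and oriented fibers have degree $1$. Two trivializations differ over $B_i\cap B_j$ by a map to $S^1$. It is null-homotopic because $B_i\cap B_j$ is contractible when non-empty. So the degree of a loop in $\mathfrak p^{-1}(B_i)\cap\mathfrak p^{-1}(B_j)$ does not depend on the index. Two loops in $B_i\times S^1$ are freely homotopic there iff their degrees agree, since $\pi_1=\mathbb Z$ is abelian. Hence *a loop is in $\Lambda(\mathfrak p)$ iff it lies in some $\mathfrak p^{-1}(B_i)$ and has degree $1$.* The $m$-fold iterate of a loop of degree $d$ has degree $md$.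

In particular, the closed characteristics of $\Omega_*$ are iterates of fibers, so $\mathcal X(\Omega_*)\cap\Lambda(\mathfrak p)$ is the set of oriented $\mathfrak p$-fibers. Taking constant short paths, $\mathcal A_{\min}(\Omega_*)=\mathcal A_{\max}(\Omega_*)=\mathcal A(\mathfrak p,c_*)=A_*$.

(Why the short path does not matter: for two short paths in the same $\mathfrak p^{-1}(B_i)$, join the initial fibers by fibers over $B_i$, which is a change of $\delta$. The difference of the actions is then the integral of $\Omega$ over a torus in $B_i\times S^1$, and $H_2(B_i\times S^1)=0$. For different indices $i,j$ compare both with a short path in $\mathfrak p^{-1}(B_i\cap B_j)$.)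

**Step 2 (transgression).** *This step provides the calculus for the volume.* For a closed $2$-form $\tau$ and a $1$-form $a$ on $\Sigma$ put
$$I(\tau;a)=\int_0^1\!\!\int_\Sigma a\wedge(\tau+t\,da)^n\,dt=\frac1{n+1}\int_\Sigma a\wedge\sum_{j=0}^n(\tau+da)^j\wedge\tau^{n-j}.\tag{5.1}$$
The two expressions agree: $\tau+t\,da=(1-t)\tau+t(\tau+da)$, and $\binom nj\int_0^1t^j(1-t)^{n-j}dt=\binom nj\frac{j!(n-j)!}{(n+1)!}=\frac1{n+1}$. Thus $\mathfrak{Vol}(\Omega)=I(\mathfrak p_0^*\omega_0;\alpha_\Omega)$.

Let $a_r$ be a smooth path, with $\dot a=\partial_ra_r$. For closed $X$ of even degree, $d(a\wedge\dot a\wedge X)=da\wedge\dot a\wedge X-a\wedge d\dot a\wedge X$, so $\int a\wedge d\dot a\wedge X=\int\dot a\wedge da\wedge X$. Hence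
$$\tfrac{d}{dr}I(\tau;a_r)=\int_0^1\!\!\int_\Sigma\dot a\wedge\big[(\tau+t\,da)^n+nt\,da\wedge(\tau+t\,da)^{n-1}\big]dt=\int_\Sigma\dot a\wedge\int_0^1\tfrac{d}{dt}\big[t(\tau+t\,da)^n\big]dt,$$
that is,
$$\tfrac{d}{dr}I(\tau;a_r)=\int_\Sigma\dot a_r\wedge(\tau+da_r)^n.\tag{5.2}$$
The functions $r\mapsto I(\tau;a+rb)$ and $r\mapsto I(\tau+da;rb)$ have the same derivative $\int b\wedge(\tau+da+r\,db)^n$. Comparing $r=0$ and $r=1$,
$$I(\tau;a+b)=I(\tau;a)+I(\tau+da;b).\tag{5.3}$$

**Step 3 (free choice of reference).** *This step lets us compute with the bundle $\mathfrak p$ itself.* For $\gamma\in\Lambda(\mathfrak p)$ put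
$$J_\Omega(\gamma)=P(\mathcal A_\Omega(\gamma))-\mathfrak{Vol}(\Omega).$$
Only the class $e_0$ enters $P$, and it does not depend on the connection form.

*Change of $\omega_0$.* Replace $\omega_0$ by $\omega_0+d\sigma$ and $\alpha_\Omega$ by $\alpha_\Omega-\mathfrak p_0^*\sigma$. Since $\mathfrak p_0^*\sigma$ vanishes on $\mathfrak p_0$-fibers, $\mathcal A_\Omega$ does not change. By (5.3), $I(\mathfrak p_0^*\omega_0;\alpha_\Omega)=I(\mathfrak p_0^*\omega_0;\mathfrak p_0^*\sigma)+I(\mathfrak p_0^*(\omega_0+d\sigma);\alpha_\Omega-\mathfrak p_0^*\sigma)$. The first term on the right integrates the pullback of a $(2n+1)$-form from a $2n$-manifold, so it is $0$, and the volume does not change.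

*Change of primitive.* Replace $\alpha_\Omega$ by $\alpha_\Omega+\sigma$ with $d\sigma=0$. The average $\hat\sigma$ of $\sigma$ over the $\mathfrak p_0$-action is closed and invariant. With $V_0$ the generator, $d(\hat\sigma(V_0))=L_{V_0}\hat\sigma-\iota_{V_0}d\hat\sigma=0$, so $\hat\sigma(V_0)$ is a constant $s$. The form $\hat\sigma-s\eta_0$ is invariant and kills $V_0$. Hence $\hat\sigma=s\eta_0+\mathfrak p_0^*b$ with $s\kappa_0+db=0$, so $se_0=0$. The action changes by the integral of $\sigma$ over a fiber, which is $s$. By (5.3) the volume changes by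
$$I(\Omega;\sigma)=\int_\Sigma\sigma\wedge\Omega^n=\int_\Sigma\sigma\wedge\mathfrak p_0^*\omega_0^n=\int_\Sigma\hat\sigma\wedge\mathfrak p_0^*\omega_0^n=s\langle c_0^n,[M_0]\rangle .$$
If $s=0$ nothing changes. If $s\ne0$, then $e_0=0$ and $P(A)=\langle c_0^n,[M_0]\rangle A$. So $P\circ\mathcal A_\Omega$ and $\mathfrak{Vol}$ change by the same amount, and $J_\Omega$ is unchanged.

Together with Fact 4: *$J_\Omega$ may be computed with the reference pair $(\mathfrak p,c_*)$, the form $\omega_0=\omega$, the connection $\eta$, and any primitive.* Quantities for this reference carry a superscript $*$. Thus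
$$J_\Omega=P^*\circ\mathcal A^*_\Omega-\mathfrak{Vol}^*(\Omega),\qquad P^*(A)=\int_0^A\langle(c_*+s[\kappa])^n,[M]\rangle\,ds .\tag{5.4}$$

**Step 4 (an interval on which $P$ increases).** *This step allows us to pass from actions to values of $P$.* We claim there is an open interval $\mathcal I$ with $P'>0$ on $\mathcal I$ such that, for $\Omega$ $C^1$-close to $\Omega_*$,
$$[\mathcal A_{\min}(\Omega),\mathcal A_{\max}(\Omega)]\subset\mathcal I.\tag{5.5}$$
If $e_0=0$, then $P'$ is constant, positive by Fact 3, and $\mathcal I=\mathbb R$ works. If $e_0\neq0$, then $s=0$ in Step 3, so $\mathcal A_\Omega$ does not depend on the primitive. Fact 3 gives an interval $\mathcal I\ni A_*$ with $P'>0$ on it. Since $\mathcal A_{\min}(\Omega_*)=\mathcal A_{\max}(\Omega_*)=A_*$, Fact 5 gives (5.5).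

**Conventions.** $o(1)$ denotes quantities bounded by a function of $\|\Omega-\Omega_*\|_{C^1}$ that tends to $0$ as $\Omega\to\Omega_*$ in $C^1$, uniformly in all other variables. "For $\Omega$ close" means: for $\Omega$ in a sufficiently small $C^1$-neighborhood of $\Omega_*$. Fix a Riemannian metric $g$ on $M$ and put $g_\Sigma=\mathfrak p^*g+\eta\otimes\eta$, so that the $\varphi_t$ are isometries.

## 6. Loops that miss being characteristic by a constant covector

**Step 5 (coordinates around a fiber).** *This step introduces coordinates adapted to each fiber.* Let $r_0$ be smaller than the injectivity radius of $g$. For $x\in\Sigma$, $m=\mathfrak p(x)$, $v\in T_mM$ with $|v|<r_0$, and $\theta\in\mathbb R$, set $E_x(v,\theta)=\theta\cdot x_v$. Here $x_v$ is the endpoint of the $\ker\eta$-horizontal lift, starting at $x$, of $s\mapsto\exp_m(sv)$, $s\in[0,1]$. Then $E$ is smooth in $(x,v,\theta)$, and: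

- $\mathfrak p(E_x(v,\theta))=\exp_mv$ and $dE_x(\partial_\theta)=V$, so each $E_x$ is a local diffeomorphism;
- $E_{s\cdot x}(v,\theta)=E_x(v,\theta+s)$, since $\eta$ is invariant and so $(s\cdot x)_v=s\cdot x_v$;
- $dE_x|_{(0,0)}(w,\tau)=w^h+\tau V$, where $w^h$ is the horizontal lift, since $x_{sw}$ is the lift of $s\mapsto\exp_m(sw)$;
- $E_x^*\Omega_*=\exp_m^*\omega$.

Write $E_x^*\Omega=\sigma_x+d\theta\wedge\nu_x$ with $\sigma_x(v,\theta)\in\Lambda^2T^*_mM$ and $\nu_x(v,\theta)\in T_m^*M$, both $1$-periodic in $\theta$. For $\Omega=\Omega_*$ we have $\sigma_x=\exp_m^*\omega$, which is nondegenerate, and $\nu_x=0$. Put $r_1=r_0/2$. By compactness, for $\Omega$ close $\sigma_x$ is nondegenerate on $|v|\le r_1$ with uniformly bounded inverse, and $\nu_x=o(1)$ there.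

**Step 6 (an ODE with a free covector).** *This step replaces the characteristic equation by one that can always be solved by closed loops.* A characteristic through the chart is, up to parametrization, $\theta=t$, $\dot v=-\sigma^{-1}\nu$, where $\sigma^{-1}\mu$ denotes the vector $Y$ with $\sigma(Y,\cdot)=\mu$. We cannot close it up for every $x$. At $\Omega_*$ all solutions are constant, so the linearized closing condition $v(1)=v(0)$ vanishes identically. We therefore add a parameter $\lambda\in T_m^*M$ to repair the missing range, and impose zero mean on $v$ to remove the kernel. Set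
$$\rho_x=-\sigma_x^{-1}\nu_x=o(1),\qquad f_x(v,\theta,\lambda)=\sigma_x^{-1}(\lambda-\nu_x)=\sigma_x^{-1}\lambda+\rho_x .$$
Since $\iota_f\sigma=\lambda-\nu$, $\iota_{\partial_\theta}(d\theta\wedge\nu)=\nu$ and $\iota_f(d\theta\wedge\nu)=-\nu(f)\,d\theta$,
$$\iota_{\partial_\theta+f}(\sigma+d\theta\wedge\nu)=\lambda-\nu(f)\,d\theta .$$
Moreover $0=\sigma(f,f)=\lambda(f)-\nu(f)$ and $\lambda(\sigma^{-1}\lambda)=\sigma(\sigma^{-1}\lambda,\sigma^{-1}\lambda)=0$, so $\nu(f)=\lambda(f)=\lambda(\rho)$. Hence
$$\iota_{\partial_\theta+f_x}E_x^*\Omega=\lambda\circ\big(\mathrm{pr}_{T_mM}-\rho_x\otimes d\theta\big).\tag{6.1}$$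
A solution of $\dot v=f_x(v,t,\lambda)$ gives a curve $E_x(v(t),t)$ that fails to be characteristic exactly by the fixed covector $\lambda$. If $\lambda=0$ it is characteristic.

There is a constant $C$ with $|f_x|\le C|\lambda|+o(1)$ on $|v|\le r_1$. Fix $\delta_0>0$ with $(1+C)\delta_0<r_1/2$. For $\Omega$ close and $|v_0|+|\lambda|\le\delta_0$, the solution with $v(0)=v_0$ satisfies $|v|\le|v_0|+C|\lambda|+o(1)<r_1$ as long as it stays in $|v|\le r_1$. So it exists on $[0,1]$. Put
$$\Phi_x^\Omega(v_0,\lambda)=\Big(v(1)-v_0,\ \int_0^1v\,dt\Big)\in T_mM\oplus T_mM .$$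
The components of $E_x^*\Omega$ arise from those of $\Omega$ by composition with $E$ and multiplication by first derivatives of $E$, and $f$ is an algebraic function of them. So as $\Omega\to\Omega_*$ in $C^1$, $f$ converges in $C^1$ in $(x,v,\theta,\lambda)$. The solutions and their first derivatives in initial data and parameters solve ODEs whose coefficients converge uniformly. Hence $\Phi^\Omega\to\Phi^{\Omega_*}$ in $C^1$ on $\{|v_0|+|\lambda|\le\delta_0\}\subset\mathfrak p^*(TM\oplus T^*M)$. For $\Omega_*$ the equation is $\dot v=(\exp_m^*\omega)_v^{-1}\lambda$. So $\Phi_x^{\Omega_*}(0,0)=0$, and to first order at $(0,0)$ we have $v(t)=v_0+t\,\omega_m^{-1}\lambda$. Hence the fiber derivative of $\Phi_x^{\Omega_*}$ at $(0,0)$ is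
$$D_x(v_0,\lambda)=\big(\omega_m^{-1}\lambda,\ v_0+\tfrac12\omega_m^{-1}\lambda\big),$$
which is invertible.

**Lemma 1.** There is $\delta\in(0,\delta_0]$ such that for $\Omega$ close and every $x\in\Sigma$, $\Phi_x^\Omega$ has exactly one zero $(v_0(x),\lambda(x))$ in $\{|v_0|+|\lambda|\le\delta\}$. It depends smoothly on $x$, and $(v_0,\lambda)=o(1)$ in $C^1$. If $v_x$ denotes the corresponding solution, then $v_x$ is $1$-periodic, $v_x=o(1)$, $\lambda(s\cdot x)=\lambda(x)$ and $v_{s\cdot x}(t)=v_x(t+s)$.

*Proof.* Write $z=(v_0,\lambda)$ and $|z|=|v_0|+|\lambda|$. Choose $\delta$ with $\|D_x^{-1}\|\,\|D\Phi_x^{\Omega_*}(z)-D_x\|\le\frac14$ for $|z|\le\delta$ and all $x$. For $\Omega$ close, $\|D_x^{-1}\|\,\|D\Phi_x^\Omega(z)-D_x\|\le\frac12$ and $|D_x^{-1}\Phi_x^\Omega(0)|\le\delta/2$. So $z\mapsto z-D_x^{-1}\Phi_x^\Omega(z)$ is a $\frac12$-contraction of the closed $\delta$-ball into itself. It has a unique fixed point $z(x)$, and $|z(x)|\le2|D_x^{-1}\Phi_x^\Omega(0)|=o(1)$. Since $D\Phi^\Omega_x(z(x))$ is invertible, the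 implicit function theorem and uniqueness show that $z$ is smooth in $x$. In local (linear) trivializations, $\partial_xz=-(\partial_z\Phi^\Omega)^{-1}\partial_x\Phi^\Omega$ at $(x,z(x))$. This is $o(1)$, because $\Phi^\Omega\to\Phi^{\Omega_*}$ in $C^1$, $z=o(1)$, and $\partial_x\Phi^{\Omega_*}(x,0)=0$ as $\Phi^{\Omega_*}(x,0)=0$ for all $x$.

A zero of $\Phi^\Omega_x$ has $v(1)=v(0)$. Since $f_x$ is $1$-periodic in $t$, $v_x$ is $1$-periodic, with zero mean. From $|f|\le C|\lambda|+o(1)$ we get $v_x=o(1)$, so for $\Omega$ close $|v_x(t)|+|\lambda(x)|\le\delta$ for all $t,x$. Since $E_{s\cdot x}(v,\theta)=E_x(v,\theta+s)$, we have $f_{s\cdot x}(v,t,\lambda)=f_x(v,t+s,\lambda)$. So $t\mapsto v_x(t+s)$ is a $1$-periodic solution of zero mean for the point $s\cdot x$ and the covector $\lambda(x)$. Its data $(v_x(s),\lambda(x))$ lie in the $\delta$-ball, so uniqueness gives the last claims. $\square$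

Thus $\lambda$ descends to a smooth $1$-form on $M$ which is $o(1)$ in $C^1$.

**Step 7 (the diffeomorphism $u$).** *This step turns the loops into a diffeomorphism and records what it does to $\iota_V\Omega$.* For $r\in[0,1]$ set
$$u_r(x)=E_x(r\,v_0(x),0),\qquad u=u_1,\qquad U(r,x)=u_r(x).$$
By Lemma 1 ($v_0(t\cdot x)=v_x(t)$) and the equivariance of $E$,
$$u_r(t\cdot x)=E_x(r\,v_x(t),t).\tag{6.2}$$
We have $u_0=\mathrm{id}$, and since $v_0=o(1)$ in $C^1$, all $u_r$ are $o(1)$-close to $\mathrm{id}$ in $C^1$. For $\Omega$ close they are diffeomorphisms. Put $\Omega'=u^*\Omega$. By (6.2), $du(V_x)=\frac d{dt}\big|_0u(t\cdot x)=dE_x(\partial_\theta+f_x)$ at $(v_0(x),0)$. So (6.1) gives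
$$\Omega'(V,\xi)=\lambda_{\mathfrak p(x)}(A_x\xi),\qquad A_x=(\mathrm{pr}-\rho_x\otimes d\theta)\circ\big(dE_x|_{(v_0(x),0)}\big)^{-1}\circ d_xu .\tag{6.3}$$
Since $(dE_x|_{(0,0)})^{-1}=(d\mathfrak p,\eta)$, $v_0=o(1)$ in $C^1$ and $\rho=o(1)$, we have $A_x=d\mathfrak p+o(1)$.

## 7. A decomposition whose remainder is controlled by $dh$

**Step 8 (small primitives).** *This step produces a $C^0$-small primitive of $\Omega'-\Omega_*$.* Let $\alpha_\Omega=d^*G(\Omega-\Omega_*)$, where $G$ is the Green operator of the Hodge Laplacian of $g_\Sigma$. Since $\Omega-\Omega_*$ is exact, $d\alpha_\Omega=\Omega-\Omega_*$, and $\alpha_\Omega$ is smooth. For $q>\dim\Sigma$, elliptic regularity ($G:L^q\to W^{2,q}$ is bounded) and Sobolev's embedding give $\|\alpha_\Omega\|_{C^0}\le C\|\alpha_\Omega\|_{W^{1,q}}\le C'\|\Omega-\Omega_*\|_{L^q}=o(1)$.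

Write $U^*\Omega=\Omega_r+dr\wedge k_r$ with $\Omega_r=u_r^*\Omega$ and $k_r=\Omega(\partial_ru_r,du_r\,\cdot)$. The $dr$-part of $d(U^*\Omega)=0$ reads $\partial_r\Omega_r=dk_r$. Put $K=\int_0^1k_r\,dr$ and $\alpha'=\alpha_\Omega+K$. Then $dK=\Omega'-\Omega$, so $d\alpha'=\Omega'-\Omega_*$. Moreover $\|\alpha'\|_{C^0}=o(1)$, because $|\partial_ru_r|=O(|v_0|)$.

**Step 9 (splitting).** *This step extracts the function $h$.* A bar denotes the average $\bar\tau=\int_0^1\varphi_t^*\tau\,dt$. Let $h\in C^\infty(M)$ be $\overline{\alpha'(V)}$. Then $h=o(1)$ in $C^0$. The form $\overline{\alpha'}-h\eta$ is invariant and annihilates $V$, so $\overline{\alpha'}=h\eta+\mathfrak p^*b$ for a $1$-form $b$ on $M$. The function $g_0=\alpha'(V)-h$ has zero mean on fibers. Let $F(x)=\int_0^1t\,g_0(t\cdot x)\,dt$. Integration by parts gives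
$$VF(x)=\int_0^1t\,\tfrac d{dt}g_0(t\cdot x)\,dt=g_0(x)-\int_0^1g_0(t\cdot x)\,dt=g_0(x),$$
and $\bar F=0$. Put $\beta=\alpha'-h\eta-\mathfrak p^*b-dF$. Then
$$\Omega'=\mathfrak p^*\tilde\omega+d(h\eta+\beta),\qquad\tilde\omega=\omega+db,\qquad\beta(V)=0,\qquad\bar\beta=0.\tag{7.1}$$

**Step 10 ($dh$ is $-\lambda$ up to a factor near the identity).** *This step links $h$ with the loops of §6.* As $\iota_Vd(h\eta)=\iota_V(dh\wedge\eta+h\kappa)=-dh$ and $\iota_Vd\beta=L_V\beta$,
$$\iota_V\Omega'=-dh+L_V\beta ,$$
whose average is $-\mathfrak p^*dh$, because $\overline{L_V\beta}=L_V\bar\beta=0$. Evaluate the average of (6.3) on a horizontal lift, using $d\varphi_t\,\xi^h_x=\xi^h_{t\cdot x}$ and that $\lambda$ is constant along the fiber: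
$$dh=-\lambda\circ\bar A,\qquad\bar A_m\xi=\int_0^1A_{t\cdot x}\,\xi^h_{t\cdot x}\,dt,\qquad\bar A=\mathrm{id}+o(1).\tag{7.2}$$
So for $\Omega$ close $\frac12|\lambda|\le|dh|\le2|\lambda|$, and $\lambda_m=0$ iff $dh_m=0$.

**Step 11 ($\beta$ is dominated by $dh$).** *This is the estimate that naive averaging lacked.* From $L_V\beta=\iota_V\Omega'+\mathfrak p^*dh$, (6.3) and (7.2),
$$(L_V\beta)(\xi)=\lambda\big((A_x-d\mathfrak p)\xi\big)+\lambda\big((\mathrm{id}-\bar A)\,d\mathfrak p\,\xi\big),$$
so $|L_V\beta|\le o(1)|\lambda|\le o(1)|dh|$. Since $\bar\beta=0$, $\beta=-\int_0^1(\varphi_t^*\beta-\beta)\,dt$. Further, $\varphi_t^*\beta-\beta=\int_0^t\varphi_s^*L_V\beta\,ds$ is bounded by the supremum of $|L_V\beta|$ along the fiber, the $\varphi_s$ being isometries. As $|dh|$ is constant on fibers,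
$$|L_V\beta|_x\le o(1)|dh|_{\mathfrak p(x)},\qquad|\beta|_x\le o(1)|dh|_{\mathfrak p(x)} .\tag{7.3}$$

**Step 12 ($\tilde\omega$ is close to $\omega$).** *This step controls the base form.* Averaging (7.1), $\overline{\Omega'}=\tilde\omega+h\kappa+dh\wedge\eta$. Since $u\to\mathrm{id}$ in $C^1$, $\Omega'-\Omega_*=u^*(\Omega-\Omega_*)+(u^*\Omega_*-\Omega_*)=o(1)$ in $C^0$, hence so is its average $\overline{\Omega'}-\Omega_*$. Comparing horizontal parts, $\tilde\omega+h\kappa-\omega=o(1)$. As $h=o(1)$,
$$\tilde\omega=\omega+o(1)\quad\text{in }C^0.\tag{7.4}$$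

**Step 13 (gradient bounded by height).** *This step converts $|dh|^2$ into $h-\min h$.* For a function with bounded Hessian this is standard. But we do not control second derivatives of $h$: in $dh=-\lambda\circ\bar A$ the factor $\bar A$ contains $du$, which is controlled only in $C^0$. What we have is that $\lambda$ is small in $C^1$, and this suffices.

**Lemma 2.** For $\Omega$ close, $|\lambda|^2\le8(h-\min h)$ and $|\lambda|^2\le8(\max h-h)$. Hence $|dh|^2\le32\min\{h-\min h,\max h-h\}$.

*Proof.* For $\Omega$ close, $|\nabla\lambda|\le1$ and $|\bar A-\mathrm{id}|\le\frac1{10}$. Let $\ell=|\lambda_m|>0$ (if $\lambda_m=0$ there is nothing to prove), let $\xi$ be a unit vector with $\lambda_m(\xi)=\ell$, and $c(s)=\exp_m(s\xi)$. Since $\frac d{ds}\lambda(\dot c)=(\nabla_{\dot c}\lambda)(\dot c)$, we have $\lambda(\dot c(s))\ge\ell-s$, and similarly $|\lambda_{c(s)}|\le\ell+s$, for $s\ge0$. By (7.2), for $0\le s\le\ell/2$,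
$$\tfrac d{ds}h(c(s))=-\lambda(\bar A\dot c)\le-(\ell-s)+\tfrac{\ell+s}{10}\le-\tfrac\ell2+\tfrac{3\ell}{20}\le-\tfrac\ell4 .$$
Hence $\min h\le h(c(\ell/2))\le h(m)-\ell^2/8$. With $-\xi$ instead of $\xi$ the same estimates give $\frac d{ds}h(c(s))\ge\frac\ell4$ and the second inequality. The last claim follows from $|dh|\le2|\lambda|$. $\square$

**Step 14 (critical fibers of $h$ become closed characteristics).** *This step supplies elements of $\mathcal X(\Omega)\cap\Lambda(\mathfrak p)$ and computes their action.* Let $dh_m=0$, $x\in\mathfrak p^{-1}(m)$, and $\gamma_m(t)=u(t\cdot x)$. Then $\lambda_m=0$, so by (6.3) $\iota_V\Omega'=0$ along $\mathfrak p^{-1}(m)$, that is, $0\ne\dot\gamma_m=du\,V\in\ker\Omega$. For $\Omega$ close $\eta\wedge\Omega^n>0$ and $\eta(du\,V)=1+o(1)>0$, so $\gamma_m$ is positively oriented. Let $r_L$ be a Lebesgue number of $\{B_i\}$: every metric ball $B(m,r_L)$ lies in some $B_i$. For $\Omega$ close $|v_x(t)|<r_L$. By (6.2), $r\mapsto u_r(t\cdot x)=E_x(r\,v_x(t),t)$ is a path of loops in $\mathfrak p^{-1}(B(m,r_L))$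 from the oriented fiber through $x$ to $\gamma_m$. So $\gamma_m\in\mathcal X(\Omega)\cap\Lambda(\mathfrak p)$. Use the reference pair $(\mathfrak p,c_*)$, the primitive $\alpha_\Omega$, the constant path of bundles with constant $\delta_r$, and this short path. Since $U^*\Omega(\partial_r,V)=k_r(V)$,
$$\mathcal A^*_\Omega(\gamma_m)=\int_{S^1}\alpha_\Omega(V)_{t\cdot x}\,dt+\int_0^1\!\!\int_{S^1}k_r(V)_{t\cdot x}\,dt\,dr=\int_{S^1}\alpha'(V)_{t\cdot x}\,dt=h(m).\tag{7.5}$$

## 8. The volume against the extremes of $h$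

**Step 15 (splitting the volume).** *This step writes the volume as the model term plus one error term.* Along $a_r=\alpha_\Omega+\int_0^rk_{r'}\,dr'$ we have $\Omega_*+da_r=\Omega_r$. By (5.2) the derivative of $I(\Omega_*;a_r)$ is $\int_\Sigma k_r\wedge\Omega_r^n$. This vanishes, because $\Omega^{n+1}=0$ for degree reasons and so $0=U^*(\Omega^{n+1})=(n+1)\,dr\wedge k_r\wedge\Omega_r^n$. So $\mathfrak{Vol}^*(\Omega)=I(\omega;\alpha_\Omega)=I(\omega;\alpha')$. Applying (5.3) repeatedly to $\alpha'=\mathfrak p^*b+dF+h\eta+\beta$,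
$$\mathfrak{Vol}^*(\Omega)=I(\omega;\mathfrak p^*b)+I(\tilde\omega;dF)+I(\tilde\omega;h\eta)+I(\tilde\omega+d(h\eta);\beta).\tag{8.1}$$
The first term is $0$ (pullback of a $(2n+1)$-form on $M$), and the second is $\int_\Sigma dF\wedge\tilde\omega^n=0$.

**Step 16 (the main term).** *This step repeats (3.1) with $\tilde\omega$.* Since $\eta\wedge(\tilde\omega+t\,dh\wedge\eta+th\kappa)^n=\eta\wedge(\tilde\omega+th\kappa)^n$,
$$I(\tilde\omega;h\eta)=\int_0^1\!\!\int_Mh(\tilde\omega+th\kappa)^n\,dt=\int_M\int_0^{h(m)}(\tilde\omega+s\kappa)^n\,ds .$$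
As $[\tilde\omega]=c_*$, also $P^*(s_1)=\int_M\int_0^{s_1}(\tilde\omega+s\kappa)^n\,ds$ for constants $s_1$. By (7.4), $(\tilde\omega+s\kappa)^n=(1+o(1))\omega^n$ for $|s|\le\|h\|_{C^0}$. Therefore
$$I(\tilde\omega;h\eta)-P^*(\min h)=\int_M\int_{\min h}^{h(m)}(\tilde\omega+s\kappa)^n\,ds=(1+o(1))\int_M(h-\min h)\,\omega^n,\tag{8.2}$$
and likewise $P^*(\max h)-I(\tilde\omega;h\eta)=(1+o(1))\int_M(\max h-h)\,\omega^n$.

**Step 17 (the error term).** *This step shows that the $\beta$-term is of lower order.* It equals $\int_0^1\int_\Sigma\beta\wedge\Psi_t^n\,dt$ with $\Psi_t=\tilde\omega+d(h\eta)+t\,d\beta=(1-t)\overline{\Omega'}+t\,\Omega'$, which is uniformly bounded in $C^0$. Put $\chi_t=\iota_V\Psi_t=-dh+tL_V\beta$. By (7.3), $|\chi_t|\le2|dh|$ for $\Omega$ close. Since $\chi_t(V)=0$, we can write $\Psi_t=H_t+\eta\wedge\chi_t$ with $\iota_VH_t=0$. Then $\Psi_t^n=H_t^n+n\,\eta\wedge\chi_t\wedge H_t^{n-1}$. The form $\beta\wedge H_t^n$ is a $(2n+1)$-form annihilated by $\iota_V$, so it is zero. Hence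
$$\beta\wedge\Psi_t^n=n\,\beta\wedge\eta\wedge\chi_t\wedge H_t^{n-1}.$$
By (7.3) and Lemma 2 its norm is at most
$$C|\beta||dh|\le o(1)|dh|^2\le o(1)\min\{h-\min h,\ \max h-h\}.$$
Since $\omega^n$ is a volume form on $M$, the last term of (8.1) is at most $o(1)\int_M(h-\min h)\omega^n$ and at most $o(1)\int_M(\max h-h)\omega^n$ in absolute value. Together with (8.2) this proves:

**Proposition 3.**
$$\mathfrak{Vol}^*(\Omega)-P^*(\min h)=(1+o(1))\int_M(h-\min h)\,\omega^n,$$
$$P^*(\max h)-\mathfrak{Vol}^*(\Omega)=(1+o(1))\int_M(\max h-h)\,\omega^n .$$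
In particular, for $\Omega$ close, $P^*(\min h)\le\mathfrak{Vol}^*(\Omega)\le P^*(\max h)$, with equality in either place iff $h$ is constant.

**Step 18 ($h$ constant implies $\Omega$ Zoll).** *This step is what the commutator of shears denied to $h_0$.* If $h$ is constant, then $\lambda=0$ by (7.2), so $\iota_V(u^*\Omega)=0$ by (6.3). The characteristics of $\Omega$ are then the orbits of the free action $u\circ\varphi_t\circ u^{-1}$. Its generator $u_*V$ satisfies $\eta(u_*V)>0$ and so is positive. Hence $\Omega$ is Zoll.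

## 9. Proof of Theorem A

Let $\mathcal U$ be a $C^1$-neighborhood of $\Omega_*$ on which everything above and the closeness conditions below hold. Let $m_+,m_-$ be a maximum and a minimum point of $h$, and $\gamma_\pm=\gamma_{m_\pm}$.

**Step 19 (the inequalities).** *This step combines (7.5) with Proposition 3.* We have $J_\Omega(\gamma_-)=P^*(\min h)-\mathfrak{Vol}^*(\Omega)\le0$. Since $\gamma_-\in\mathcal X(\Omega)\cap\Lambda(\mathfrak p)$, $\mathcal A_{\min}(\Omega)\le\mathcal A_\Omega(\gamma_-)\le\mathcal A_{\max}(\Omega)$, and these numbers lie in $\mathcal I$ by (5.5), where $P$ increases. So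
$$P(\mathcal A_{\min}(\Omega))-\mathfrak{Vol}(\Omega)\le P(\mathcal A_\Omega(\gamma_-))-\mathfrak{Vol}(\Omega)=J_\Omega(\gamma_-)\le0.\tag{9.1}$$
Likewise
$$P(\mathcal A_{\max}(\Omega))-\mathfrak{Vol}(\Omega)\ge J_\Omega(\gamma_+)=P^*(\max h)-\mathfrak{Vol}^*(\Omega)\ge0.\tag{9.2}$$

**Step 20 (equality implies Zoll).** *This step reads off the equality case.* Equality in one of the two inequalities forces $J_\Omega(\gamma_-)=0$ or $J_\Omega(\gamma_+)=0$. Then $h$ is constant by Proposition 3, and $\Omega$ is Zoll by Step 18.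

It remains to show that if $\Omega\in\mathcal U$ is Zoll, both inequalities are equalities. Let $\psi_t$ be its free action with positive generator $Z$. Let $R$ be the section of $\ker\Omega$ with $\eta(R)=1$. The map $L_\Omega:\xi\mapsto\iota_\xi\Omega+\eta(\xi)\eta$ from $T\Sigma$ to $T^*\Sigma$ is injective: if $L_\Omega\xi=0$, evaluating on $R$ gives $\eta(\xi)=0$, so $\iota_\xi\Omega=0$, so $\xi$ is a multiple of $R$ with $\eta(\xi)=0$, and $\xi=0$. As $R=L_\Omega^{-1}\eta$, and the same holds for $V$ and $\Omega_*$, $R=V+o(1)$ in $C^0$. Since $V$ is Lipschitz, Gronwall's inequality (in an embedding $\Sigma\subset\mathbb R^N$) shows that the flow $\varphi_R^t$ is $o(1)$-close to $\varphi_t$ in $C^0$ for $t\in[0,\frac32]$. Write $Z=\zeta R$ with $\zeta>0$. The minimal period of the $R$-orbit of $y$ is $T(y)=\int_0^1\zeta(\psi_ty)\,dt$, which is continuous in $y$.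

**Step 21 ($T<\frac54$ everywhere).** *This step excludes long fibers.* If $T(y)\in[\frac54,\frac32]$, then $\varphi_R^{T(y)}(y)=y$, so $d(T(y)\cdot y,\,y)=o(1)$. But $d(T\cdot y,y)$ is bounded below by a positive constant for $T\in[\frac54,\frac32]$, $y\in\Sigma$, by freeness and compactness. So for $\Omega$ close $T$ takes no value in $[\frac54,\frac32]$. The curve $\gamma_-$ is a simple closed characteristic (the image of a fiber under the diffeomorphism $u$), hence a $\mathfrak p_\Omega$-fiber. Its $R$-period is $\int_{\gamma_-}\eta=1+o(1)<\frac54$. As $\Sigma$ is connected and $T$ continuous, $T<\frac54$ everywhere.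

**Step 22 (all $\mathfrak p_\Omega$-fibers lie in $\Lambda(\mathfrak p)$ and have the same action).** *This step lets us compare $\gamma_-$ with $\gamma_+$.* By Step 21 and the closeness of the flows, the fiber through $y$ stays $o(1)$-close to $\{\varphi_t(y)\}$. So it projects into $B(m,r_L)\subset B_i$ with $m=\mathfrak p(y)$. Its degree is well defined by Step 1. It is locally constant: if the fiber through $y_0$ lies in $\mathfrak p^{-1}(B_i)$, so do the fibers through nearby points, and they are homotopic to it there. For $\gamma_-$ it is $1$. Since the space $M_\Omega$ of $\mathfrak p_\Omega$-fibers is connected, all have degree $1$ and lie in $\Lambda(\mathfrak p)$.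

Take a smooth path $y_r$ in $\Sigma$ and put $C_r(t)=\psi_t(y_r)$. If $C_{r_0}\subset\mathfrak p^{-1}(B_i)$, then $C_r\subset\mathfrak p^{-1}(B_i)$ for $r$ near $r_0$. Concatenating a short path for $C_{r_0}$ with the family $C$ gives a short path for $C_r$. So $\mathcal A_\Omega^*(C_r)-\mathcal A^*_\Omega(C_{r_0})=\int C^*\Omega=0$, because $\partial_tC\in\ker\Omega$. Thus $\mathcal A^*_\Omega$ is locally constant along the path, hence constant on the $\mathfrak p_\Omega$-fibers.

**Step 23 (conclusion).** *This step shows $h$ is constant and evaluates everything.* Both $\gamma_\pm$ are $\mathfrak p_\Omega$-fibers, so by (7.5) $\min h=\mathcal A_\Omega^*(\gamma_-)=\mathcal A_\Omega^*(\gamma_+)=\max h$. Hence $h$ is constant, and $\mathfrak{Vol}^*(\Omega)=P^*(h)$ by Proposition 3. Every element of $\mathcal X(\Omega)\cap\Lambda(\mathfrak p)$ is an iterate of a $\mathfrak p_\Omega$-fiber with the same image. Both have degree $1$, so by Step 1 the multiplicity is $1$: the element is itself a $\mathfrak p_\Omega$-fiber, and $\mathcal A_\Omega^*=h$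 on it. So $J_\Omega(\gamma)=P^*(h)-\mathfrak{Vol}^*(\Omega)=0$, i.e. $P(\mathcal A_\Omega(\gamma))=\mathfrak{Vol}(\Omega)$, for all $\gamma\in\mathcal X(\Omega)\cap\Lambda(\mathfrak p)$. Since $P$ is injective on $\mathcal I$ and (5.5) holds, all these actions coincide. So $\mathcal A_{\min}(\Omega)=\mathcal A_{\max}(\Omega)$ and $P(\mathcal A_{\min}(\Omega))=\mathfrak{Vol}(\Omega)=P(\mathcal A_{\max}(\Omega))$. This proves Theorem A, hence the conjecture with $k=2$ and so with every $k\ge2$. $\blacksquare$

## 10. Quantitative bounds and the Zoll forms near $\Omega_*$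

The same construction yields more than Theorem A needs.

**Theorem B.** Let $n\ge1$. Choose $s_0>0$ such that $\omega+s\kappa$ is symplectic and $(\omega+s\kappa)^n>0$ for $|s|<s_0$. For every $\varepsilon\in(0,\frac12)$ there are a $C^1$-neighborhood $\mathcal U_\varepsilon$ of $\Omega_*$ and a constant $c>0$ such that each $\Omega\in\mathcal U_\varepsilon$ has a function $h\in C^\infty(M)$ and a diffeomorphism $u$ isotopic to the identity with the following properties.

1. For each critical point $m$ of $h$ and $x\in\mathfrak p^{-1}(m)$, the curve $\gamma_m(t)=u(t\cdot x)$ lies in $\mathcal X(\Omega)\cap\Lambda(\mathfrak p_{\Omega_*})$. Different critical points give disjoint curves. If $m_+,m_-$ are a maximum and a minimum point of $h$, then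
$$(1-\varepsilon)\!\int_M(h-\min h)\omega^n\le\mathfrak{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))\le(1+\varepsilon)\!\int_M(h-\min h)\omega^n,$$
$$(1-\varepsilon)\!\int_M(\max h-h)\omega^n\le P(\mathcal A_\Omega(\gamma_{m_+}))-\mathfrak{Vol}(\Omega)\le(1+\varepsilon)\!\int_M(\max h-h)\omega^n .$$
2. $\mathfrak{Vol}(\Omega)-P(\mathcal A_{\min}(\Omega))$ and $P(\mathcal A_{\max}(\Omega))-\mathfrak{Vol}(\Omega)$ are both $\ge c\,(\max h-\min h)^{n+1}$. In the bound $\mathfrak{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))\ge c(\max h-\min h)^{n+1}$, and in its analogue for $m_+$, the exponent $n+1$ cannot be lowered.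
3. $\Omega$ is Zoll $\iff$ $h$ is constant $\iff$ $\Omega=\psi^*(\Omega_*+s\,d\eta)$ for some diffeomorphism $\psi$ isotopic to the identity and some $|s|<s_0$.

*Proof of 1.* *The aim is to read off what §§6–8 already contain.* The diffeomorphism $u$ is isotopic to the identity through the $u_r$. The curves $\gamma_m$ were constructed in Step 14, and for different $m$ they are disjoint because $u$ is a diffeomorphism. The estimates are Proposition 3, with the $o(1)$ there at most $\varepsilon$ in absolute value, together with $J_\Omega(\gamma_{m_\pm})=P^*(h(m_\pm))-\mathfrak{Vol}^*(\Omega)$.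

*Proof of 2, the bound.* *The aim is to bound the integrals in part 1 from below by the oscillation.* Let $a=\max h-\min h=o(1)$. We may assume $a>0$. By Lemma 2, $|dh|\le\sqrt{32(\max h-h)}$. So for $\tau>0$ the smooth function $\sqrt{\max h-h+\tau}$ has gradient at most $\frac12\sqrt{32}=\sqrt8$. Hence it is at most $\sqrt\tau+\sqrt8\,d(\cdot,m_+)$. Letting $\tau\to0$, $\max h-h\le8\,d(\cdot,m_+)^2$. On the ball $B(m_+,\sqrt{a/16})$ this gives $\max h-h\le a/2$, so $h-\min h\ge a/2$. As $\dim M=2n$ and $a$ is small, this ball has $\omega^n$-volume at least a constant times $a^n$. Hence $\int_M(h-\min h)\omega^n\ge c'a^{n+1}$. Symmetrically, starting from $m_-$, $\int_M(\max h-h)\omega^n\ge c'a^{n+1}$. By (9.1) and (9.2), $\mathfrak{Vol}(\Omega)-P(\mathcal A_{\min}(\Omega))\ge-J_\Omega(\gamma_{m_-})$ and $P(\mathcal A_{\max}(\Omega))-\mathfrak{Vol}(\Omega)\ge J_\Omega(\gamma_{m_+})$. Now apply part 1.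

*Proof of 2, the exponent.* *The aim is to test the bound on the model of §3 with a small bump.* For $h_1\in C^\infty(M)$ $C^2$-small let $\Omega=\Omega_*+d(h_1\eta)$, which is $C^1$-close to $\Omega_*$. We first identify $u$ and $h$. We have $\iota_V\Omega=-dh_1$, and $dE_x|_{(0,\theta)}(w,0)$ is the horizontal lift of $w$ at $\theta\cdot x$. So $\nu_x(0,\theta)=-d_mh_1$, and with $\lambda=-d_mh_1$ we get $f_x(0,\theta,\lambda)=0$. Hence $v\equiv0$, $\lambda=-dh_1$ solve the system of §6, and by uniqueness in Lemma 1, $u_r=\mathrm{id}$. So $\alpha'=\alpha_\Omega$, and $h=h_1+s$, where the constant $s$ is the period over the fiber of the closed form $\alpha_\Omega-h_1\eta$. In particular $h$ and $h_1$ have the same extremal points and the same oscillation. As $J_\Omega$ does not depend on the primitive (Step 3), we may use $h_1\eta$, and §3 gives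
$$J_\Omega(\gamma_{m_-})=P^*(\min h_1)-\int_M\int_0^{h_1}(\omega+s\kappa)^n\,ds .$$
Take $h_1=\delta r^2\chi(y/r)$ in a coordinate ball, where $0\le\chi\le1$ is a fixed compactly supported function with $\max\chi=1$. For small $r$ its minimum is $0$ and its oscillation is $\delta r^2$. Its $C^2$-norm is $O(\delta)$ for $r\le1$. Since $h_1\leq\delta r^2$ is supported in a set of volume $O(r^{2n})$,
$$\mathfrak{Vol}(\Omega)-P(\mathcal A_\Omega(\gamma_{m_-}))=\int_M\int_0^{h_1}(\omega+s\kappa)^n\,ds\le C\delta r^{2n+2}=C\delta^{-n}(\delta r^2)^{n+1}.$$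
With $\delta$ fixed, so small that $\Omega$ stays in the given neighborhood, and $r\to0$, a lower bound by a positive constant times $(\delta r^2)^q$ with $q<n+1$ is impossible. For $m_+$ use $-h_1$: then $P(\mathcal A_\Omega(\gamma_{m_+}))-\mathfrak{Vol}(\Omega)=\int_M\int_{-h_1}^0(\omega+s\kappa)^n\,ds$, with the same upper bound.

*Proof of 3.* *The aim is to put every nearby Zoll form into the form $\Omega_*+s\,d\eta$ by a Moser argument on the base.* "Zoll $\iff$ $h$ constant" is Step 18 and Step 23. Let $h\equiv s$ be constant; $|s|<s_0$ for $\Omega$ close. Then $dh=0$, so $\beta=0$ by (7.3), and (7.1) gives $u^*\Omega=\mathfrak p^*\omega'$ with $\omega'=\tilde\omega+s\kappa=\omega+s\kappa+db$. Both $\omega'$ and $\omega+s\kappa$ are $C^0$-close to $\omega$, so the segment $\omega_\tau=\omega+s\kappa+\tau\,db$, $\tau\in[0,1]$, consists of symplectic forms. Let $X_\tau$ be given by $\iota_{X_\tau}\omega_\tau=-b$, with flow $\chi_\tau$. Then $\frac d{d\tau}\chi_\tau^*\omega_\tau=\chi_\tau^*(d\iota_{X_\tau}\omega_\tau+db)=0$,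 so $\chi_\tau^*\omega_\tau=\omega+s\kappa$. The flow of the horizontal lift of $X_\tau$ ends at a diffeomorphism $\hat\chi$ of $\Sigma$, isotopic to the identity, with $\mathfrak p\circ\hat\chi=\chi_1\circ\mathfrak p$. Hence
$$(u\hat\chi)^*\Omega=\hat\chi^*\mathfrak p^*\omega'=\mathfrak p^*\chi_1^*\omega'=\mathfrak p^*(\omega+s\kappa)=\Omega_*+s\,d\eta ,$$
i.e. $\Omega=\psi^*(\Omega_*+s\,d\eta)$ with $\psi=(u\hat\chi)^{-1}$.

Conversely, for $|s|<s_0$, $\Omega_*+s\,d\eta=\mathfrak p^*(\omega+s\kappa)$ with $(\omega+s\kappa)^n>0$. So $\eta\wedge(\Omega_*+s\,d\eta)^n>0$, and this form is Zoll with generator $V$. Its pullback by a diffeomorphism isotopic to the identity, which preserves the orientation of $\Sigma$, is Zoll as well. $\blacksquare$
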